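\title{An affine fourfold whose automorphism group is not Jordan}

\begin{abstract}
A group is Jordan if all its finite subgroups contain normal abelian subgroups of uniformly bounded index. Over any algebraically closed field of characteristic zero we construct a smooth irreducible affine fourfold whose automorphism group is not Jordan: it contains a Heisenberg group of order $n^3$ for every $n$. The fourfold belongs to a family $X_{r,\delta}$ of affine varieties fibered in affine spaces over an elliptic curve $E$, indexed by $r\ge 2$ and $\delta\in\operatorname{Pic}(E)$. We classify these varieties up to isomorphism and show that $\operatorname{Aut}(X_{r,\delta})$ is Jordan if and only if $\deg\delta\neq0$.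
\end{abstract}

\section{Introduction}

\subsection*{The question}
A group $G$ is a \emph{Jordan group} if there is a positive integer $d_G$, depending on $G$ only, such that every finite subgroup $F\subset G$ contains a normal abelian subgroup of index at most $d_G$. Any such integer is a \emph{Jordan constant} of $G$. The condition allows arbitrarily large finite subgroups, but asks that they be abelian up to a bounded error. Finite groups, abelian groups and subgroups of Jordan groups are Jordan.

Throughout, $k$ is an algebraically closed field of characteristic zero. A \emph{variety} is an algebraic variety over $k$ in the sense of Serre (FAC): a reduced separated scheme of finite type over $k$, not necessarily irreducible or quasi-projective. The group $\operatorname{Aut}(X)$ consists of all $k$-automorphisms of $X$. We answer the following question, which Popov \cite{Popov} records as open as of October 2013 (with the reference ``Question~1 in [Po2]'').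

\begin{quote}
\emph{Is there a variety $X$ such that $\operatorname{Aut}(X)$ is not a Jordan group?}
\end{quote}

The conventions exclude two cheap examples. An infinite disjoint union of points is acted on by all the alternating groups $A_n$, which are simple for $n\ge5$; but it is not of finite type. Over an algebraically closed field of characteristic $p$, the group $\operatorname{Aut}(\mathbb A^3)$ contains the upper unitriangular matrices over $\mathbb F_q$ for every $q=p^m$. Two such matrices, with entries $(b,c)$ and $(b',c')$ just above the diagonal, commute only if $bc'=b'c$. Thus these vectors lie on one line of $\mathbb F_q^2$ for an abelian subgroup, which therefore has order at most $q^2$ and index at least $q$.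

In characteristic zero the first cases all give Jordan groups. A finite subgroup of $\operatorname{Aut}(\mathbb A^1)$ contains no nontrivial translation, so it embeds in $k^*$. For an elliptic curve $E$ the translations form a normal abelian subgroup of index at most $6$ in $\operatorname{Aut}(E)$. If $X$ is rational, then $\operatorname{Aut}(X)$ embeds in a Cremona group, and Cremona groups are Jordan (Theorem~\ref{thm:cremona}). There is a natural supply of badly non-abelian finite groups: a Heisenberg group $H_n$ of order $n^3$ acts on the total space of a line bundle $L_n$ of degree $n$ on $E$. But the variety changes with $n$, and it remembers $n$ (Remark~\ref{rem:obstruction}). One may well guess that this always happens, that the discrete invariants of a single variety bound the non-commutativity of its finite groups of automorphisms. The guess is wrong.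

\begin{theorem}\label{thm:A}
There is a smooth irreducible affine variety $X$ of dimension $4$ such that $\operatorname{Aut}(X)$ contains, for every $n\ge1$, a group $H_n$ of order $n^3$ all of whose abelian subgroups have index at least $n$. In particular, $\operatorname{Aut}(X)$ is not Jordan.
\end{theorem}

\subsection*{The varieties $X_{r,\delta}$}
Fix an elliptic curve $E$ over $k$. For a vector bundle $V$ on a variety $S$, let $\operatorname{tot}(V)$ be its total space, the variety over $S$ whose sections are the sections of $V$; it is a group over $S$ under fiberwise addition. A \emph{$V$-torsor} is a variety $P\to S$ with an action of $\operatorname{tot}(V)$ over $S$ that is, Zariski-locally on $S$, isomorphic to $\operatorname{tot}(V)$ acting on itself by translations. The fibers of $P$ are affine spaces under the fibers of $V$, with no preferred origin.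

\begin{definition}
An \emph{admissible pair} $(B,M)$ consists of a line bundle $M$ on $E$ and an $M$-torsor $p\colon B\to E$ whose total space $B$ is an affine variety. For a vector bundle $W$ on $E$ put
\[
X(B,W):=B\times_E\operatorname{tot}(W)=\operatorname{tot}(p^*W).
\]
\end{definition}

Locally over $E$, the variety $X(B,W)$ is a product with $\mathbb A^{1+\operatorname{rk}W}$, so it is smooth and irreducible. It is affine, because it is a vector bundle over the affine variety $B$.

\begin{theorem}\label{thm:B}
Let $r\ge2$ and $\delta\in\operatorname{Pic}(E)$.
\begin{enumerate}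
\item[(1)] There exist an admissible pair $(B,M)$ and a vector bundle $W$ of rank $r$ on $E$ with $M\otimes\det W\cong\delta$. The variety $X(B,W)$ depends, up to isomorphism over $E$, only on $r$ and $\delta$. We denote it by $X_{r,\delta}$; its dimension is $r+2$.
\item[(2)] $X_{r,\delta}\cong X_{r',\delta'}$ as varieties if and only if $r=r'$ and $\sigma^*\delta'\cong\delta$ for some automorphism $\sigma$ of the curve $E$.
\item[(3)] $\operatorname{Aut}(X_{r,\delta})$ is Jordan if and only if $\deg\delta\neq0$.
\end{enumerate}
\end{theorem}

The fourfold of Theorem~\ref{thm:A} is $X_{2,\mathcal O}$. The varieties $X_{r,\mathcal O}$ are smooth irreducible affine varieties with non-Jordan automorphism group in every dimension $\ge4$; we make no claim about dimension $3$. Only the implication ``$\deg\delta\ne0\Rightarrow$ Jordan'' rests on a deep theorem; the rest uses standard facts, recalled in Section~\ref{sec:prelim}.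

\subsection*{Plan of the proof}
Part (1) is the heart of the matter: one variety has many presentations $X(B,W)$, and each presentation contributes its own symmetries. Over the affine surface $B$ a bundle pulled back from $E$ forgets everything except its rank and determinant (Lemma~\ref{lem:det}), and a Danielewski-type fiber product argument makes the total space forget $B$ as well (Proposition~\ref{prop:indep}). Section~\ref{sec:quadric} shows the first phenomenon by hand over $\mathbb P^1$. When $\deg\delta=0$, there is for every $n$ a presentation of $X_{r,\delta}$ on which $H_n$ visibly acts (Section~\ref{sec:action}). When $\deg\delta\ne0$, the invariant $\delta$ leaves room for only finitely many translations of $E$, and the rest of the group lies in a Cremona group (Section~\ref{sec:jordan}).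

\section{Torsors over an elliptic curve}\label{sec:prelim}

\subsection*{Torsors}
Let $V$ be a vector bundle on a variety $S$ and $q\colon P\to S$ a $V$-torsor.
\begin{enumerate}
\item[(T1)] \emph{Triviality.} Choose sections $s_i$ of $P$ over the members $U_i$ of an open cover. The differences $s_j-s_i$ form a cocycle with values in $V$, and its class in $H^1(S,V)$ vanishes if and only if $P$ has a global section, that is, $P\cong\operatorname{tot}(V)$. If $S$ is affine, then $H^1(S,V)=0$, so every $V$-torsor is isomorphic to $\operatorname{tot}(V)$.
\item[(T2)] \emph{Base change and products.} For a morphism $g\colon S'\to S$, the variety $S'\times_SP$ is a $g^*V$-torsor. If $P'$ is a $V'$-torsor over $S$, then $P\times_SP'$ is a $(V\oplus V')$-torsor.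
\item[(T3)] \emph{Extensions.} Let $0\to V'\to V\to V''\to0$ be an exact sequence of vector bundles. Retractions $\rho\colon V\to V'$, that is, maps with $\rho|_{V'}=\mathrm{id}$, exist locally, and two of them differ by a unique map $V''\to V'$. So the fiberwise retractions form a $\mathcal Hom(V'',V')$-torsor inside $\operatorname{tot}\mathcal Hom(V,V')$, and its sections are the splittings. By (T1), the sequence splits if $S$ is affine.
\item[(T4)] \emph{Relative tangent bundle.} If $S$ is smooth, then $\ker(dq)\cong q^*V$, because the local trivializations of $P$ differ by translations, whose differentials along the fibers are the identity.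
\end{enumerate}
In particular, $X(B,W)$ is an $(M\oplus W)$-torsor over $E$, and the line bundle $M\otimes\det W$ of Theorem~\ref{thm:B} is the determinant of $M\oplus W$. An admissible torsor $B$ is never trivial, since a section would be a complete curve in an affine variety.

\subsection*{Elliptic curves}
Let $o$ be the origin of $E$, $t_x$ the translation by $x$, and $[n]$ the multiplication by $n\ge1$.
\begin{enumerate}
\item[(E1)] A divisor $D=\sum m_i(P_i)$ is principal if and only if $\sum m_i=0$ and $\sum m_iP_i=o$ in the group $E$; the sum map identifies $\operatorname{Pic}^0(E)$ with $E(k)$. Since $t_x^*D=\sum m_i(P_i-x)$, the divisor $t_x^*D-D$ has sum $-(\deg D)\,x$. Hence for a line bundle $\lambda$ of degree $d$ we have $t_x^*\lambda\cong\lambda$ if and only if $dx=o$.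
\item[(E2)] The map $[n]$ is finite, \'etale and surjective of degree $n^2$, with kernel $E[n]\cong(\mathbb Z/n)^2$. On $\operatorname{Pic}^0(E)$ the pullback $[n]^*$ is multiplication by $n$, hence surjective: if $ny=x$, then $[n]^*\big((x)-(o)\big)=\sum_{\tau\in E[n]}\big((y+\tau)-(\tau)\big)$ has sum $n^2y=nx$.
\item[(E3)] The translations form a normal subgroup of index at most $6$ in the group $\operatorname{Aut}(E)$ of automorphisms of the curve $E$.
\item[(E4)] Every morphism $\mathbb A^N\to E$ is constant. Indeed, its restriction to a line extends to a morphism $\mathbb P^1\to E$, and a nonconstant one would pull back the invariant $1$-form to a nonzero regular $1$-form on $\mathbb P^1$.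
\end{enumerate}

\subsection*{What a torsor remembers}
Before identifying varieties fibered over $E$, we find the invariants that stand in the way.

\begin{lemma}\label{lem:rigid}
Let $q\colon P\to E$ be a $V$-torsor and $q'\colon P'\to E$ a $V'$-torsor.
\begin{enumerate}
\item[(a)] The map $q^*\colon\operatorname{Pic}(E)\to\operatorname{Pic}(P)$ is injective.
\item[(b)] For every isomorphism of varieties $\varphi\colon P\to P'$ there is a unique $\sigma\in\operatorname{Aut}(E)$ with $q'\varphi=\sigma q$, and $\det V\cong\sigma^*\det V'$.
\item[(c)] If in \textup{(b)} the torsor $P$ has a section, then $V\cong\sigma^*V'$.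
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Suppose that $q^*\lambda$ has a nowhere vanishing section $s$. Let $U\subset E$ be an affine open set over which $P\cong U\times\mathbb A^N$ and $\lambda$ has a generator $\epsilon$. Then $s=u\cdot q^*\epsilon$ with $u$ a unit of $\mathcal O(U)[t_1,\dots,t_N]$. Since $\mathcal O(U)$ is a domain, $u$ is a unit of $\mathcal O(U)$, and $s=q^*(u\epsilon)$ over $U$. The sections $u\epsilon$ agree on overlaps because $q$ is surjective, so they glue to a nowhere vanishing section of $\lambda$.

(b) By (E4), $q'\varphi$ is constant on the fibers of $q$. If $s_U$ is a section of $q$ over $U$, then $\sigma_U:=q'\varphi s_U$ satisfies $\sigma_Uq=q'\varphi$ on $q^{-1}(U)$. As $q$ is surjective, this equation determines $\sigma_U$, so these maps glue to a unique morphism $\sigma\colon E\to E$. In the same way $q\varphi^{-1}=\tau q'$. Then $\tau\sigma q=\tau q'\varphi=q$ and $\sigma\tau q'=\sigma q\varphi^{-1}=q'$, so $\tau$ is inverse to $\sigma$. Since $dq'\circ d\varphi=d\sigma\circ dq$ and $d\sigma$ is an isomorphism, $d\varphi$ maps $\ker(dq)$ onto $\varphi^*\ker(dq')$. By (T4),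
\begin{equation}\label{eq:tangent}
q^*V\cong\varphi^*q'^*V'=q^*\sigma^*V'.
\end{equation}
Take determinants and apply (a).

(c) Pull \eqref{eq:tangent} back along the section.
\end{proof}

So the determinant is always remembered, and a torsor with a section remembers the whole bundle. Theorem~\ref{thm:B}(1) says that the varieties $X(B,W)$ with $\operatorname{rk}W\geq2$ remember the rank and the determinant and nothing else.

\section{Heisenberg groups}\label{sec:heis}

Let $n\ge1$ and $L_n=\mathcal O_E(n\,(o))$. Let $\mathcal G_n$ be the group of automorphisms of $\operatorname{tot}(L_n)$ that are linear on fibers and cover $t_x$ for some $x\in E[n]$. Every $x\in E[n]$ occurs: by (E1) there is an isomorphism $L_n\cong t_x^*L_n$, and we compose it with the projection $\operatorname{tot}(t_x^*L_n)=E\times_{t_x,E}\operatorname{tot}(L_n)\to\operatorname{tot}(L_n)$. The elements that cover the identity are the multiplications by elements of $\mathcal O(E)^*=k^*$, and scalars commute with fiberwise linear maps. We obtain a central extension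
\[
1\to k^*\to\mathcal G_n\to E[n]\to0 .
\]
The translations commute, but their lifts cannot all commute, for the following reason.

\begin{lemma}\label{lem:divides}
Let $A\subset\mathcal G_n$ be an abelian subgroup and $\bar A$ its image in $E[n]$. Then $|\bar A|$ divides $n$.
\end{lemma}

\begin{proof}
An element $u\in\mathcal G_n$ over $x$ acts on $H^0(E,L_n)$ by $u\cdot s=u\circ s\circ t_{-x}$. This is a linear action of $\mathcal G_n$, and $\operatorname{div}(u\cdot s)$ is the translate of $\operatorname{div}(s)$ by $x$. The space $H^0(E,L_n)$ is nonzero and finite-dimensional, so the commuting invertible operators from $A$ have a common eigenvector $s\neq0$. Its divisor has degree $n$ and is invariant under translation by $\bar A$. Every orbit of $\bar A$ on $E$ has exactly $|\bar A|$ points, so $|\bar A|$ divides $n$.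
\end{proof}

When $A$ is finite and $A\cap k^*=1$, the lemma also follows from descent: $L_n$ is the pullback of a line bundle $L'$ on $E/\bar A$ \cite[\S7, Prop.~2]{Mumford}, and $n=|\bar A|\deg L'$.

To cut out a finite group, choose a basis $x,y$ of $E[n]\cong(\mathbb Z/n)^2$ and lifts $g,h\in\mathcal G_n$. The powers $g^n$ and $h^n$ cover the identity, so they are scalars; dividing $g$ and $h$ by $n$-th roots of these scalars, we arrange $g^n=h^n=1$. Put
\[
\zeta:=ghg^{-1}h^{-1}\in k^*,\qquad H_n:=\langle g,h\rangle\subset\mathcal G_n .
\]

\begin{proposition}\label{prop:heis}
The scalar $\zeta$ has order $n$, the group $H_n$ has order $n^3$, and every abelian subgroup of $H_n$ has index at least $n$.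
\end{proposition}

\begin{proof}
Since $\zeta$ is central and $gh=\zeta hg$, we have $g^jh=\zeta^jhg^j$ for all $j$. Taking $j=n$ gives $\zeta^n=1$, so the order $m$ of $\zeta$ divides $n$. Taking $j=m$ shows that $\langle g^m,h\rangle$ is abelian. Its image $\langle mx\rangle\oplus\langle y\rangle$ has order $n^2/m$, which divides $n$ by Lemma~\ref{lem:divides}. Hence $n$ divides $m$, and $m=n$.

The relation $hg=\zeta^{-1}gh$ brings every element of $H_n$ to the form $\zeta^ag^bh^c$ with $0\le a,b,c<n$. These $n^3$ elements are distinct: the image $bx+cy$ in $E[n]$ determines $b$ and $c$, and then $\zeta^a$ determines $a$. Finally, let $A\subset H_n$ be abelian. Since $H_n\to E[n]$ is surjective, $[H_n:A]\ge[E[n]:\bar A]=n^2/|\bar A|\ge n$ by Lemma~\ref{lem:divides}.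
\end{proof}

The group $H_n$ is the \emph{Heisenberg group} of level $n$. The bound is attained by the subgroup $\langle\zeta,h\rangle$, of order $n^2$.

\begin{example}
For $n=2$ we have $\zeta=-1$ and $(gh)^2=\zeta$, so $H_2$ is generated by two involutions whose product has order $4$: it is dihedral of order $8$. On the plane $H^0(E,L_2)$ we have $gh=-hg$, so $h$ interchanges the two eigenspaces of $g$. In a basis $s$, $h\cdot s$ with $g\cdot s=s$, the matrices are $g=\left(\begin{smallmatrix}1&0\\0&-1\end{smallmatrix}\right)$ and $h=\left(\begin{smallmatrix}0&1\\1&0\end{smallmatrix}\right)$.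
\end{example}

\begin{remark}\label{rem:obstruction}
A group containing $H_n$ for all $n$ is not Jordan, so we want all the $H_n$ to act faithfully on one variety. Birationally this is free: a rational section of $L_n$ makes $\operatorname{tot}(L_n)$ birational to $E\times\mathbb A^1$, so the group of birational automorphisms of $E\times\mathbb A^1$ is not Jordan. Biregularly, the surfaces $\operatorname{tot}(L_n)$ are pairwise non-isomorphic by Lemma~\ref{lem:rigid}(b), since $\deg\sigma^*L_m=m$. The determinant can be canceled: $H_n$ also acts on $L_n\oplus L_n^{-1}$. But the threefolds $\operatorname{tot}(L_n\oplus L_n^{-1})$ are still pairwise non-isomorphic, by Lemma~\ref{lem:rigid}(c) and the equality $h^0(L_n\oplus L_n^{-1})=n$. The culprit is the zero section. This is the reason to pass to affine varieties over $E$, which have no section at all.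
\end{remark}

\section{The quadric of rank-one idempotents}\label{sec:quadric}

\subsection*{An affine torsor over $\mathbb P^1$}
Let $S=\mathcal O(-1)\subset\mathcal O^2$ be the tautological subbundle on $\mathbb P^1$ and $Q=\mathcal O^2/S$. From $S\otimes Q\cong\det\mathcal O^2=\mathcal O$ we get $\mathcal Hom(Q,S)\cong S^{\otimes2}=\mathcal O(-2)$. By (T3), the retractions of $\mathcal O^2$ onto $S$ form an $\mathcal O(-2)$-torsor
\[
p_0\colon B_0=\{(\ell,\pi)\in\mathbb P^1\times\mathrm{Mat}_2:\ \operatorname{im}\pi\subset\ell,\ \pi|_\ell=\mathrm{id}\}\longrightarrow\mathbb P^1 .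
\]
To describe a point $(\ell,\pi)$, choose a generator $(\xi,\eta)$ of $\ell$. Then
\begin{equation}\label{eq:pi}
\pi=\begin{pmatrix}\xi\\ \eta\end{pmatrix}\begin{pmatrix}\alpha&\beta\end{pmatrix}
=\begin{pmatrix}\alpha\xi&\beta\xi\\ \alpha\eta&\beta\eta\end{pmatrix},\qquad \alpha\xi+\beta\eta=1 .
\end{equation}

\begin{lemma}\label{lem:quadric}
The projection $(\ell,\pi)\mapsto\pi$ is an isomorphism of $B_0$ onto the smooth affine quadric
\[
\{\operatorname{tr}\pi=1,\ \det\pi=0\}=\Big\{\pi=\begin{pmatrix}a&b\\c&1-a\end{pmatrix}:\ a(1-a)=bc\Big\}.
\]
In particular, $B_0$ is affine.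
\end{lemma}

\begin{proof}
The partial derivatives of $a(1-a)-bc$ vanish together only at $a=\frac12$, $b=c=0$, which is not on the quadric; so the quadric is smooth. By \eqref{eq:pi}, a point of $B_0$ has trace $1$, determinant $0$, and $\ell=\operatorname{im}\pi$. Conversely, if $\operatorname{tr}\pi=1$ and $\det\pi=0$, then $\pi$ has rank one and $\pi^2=\pi$ by the Cayley--Hamilton theorem, so $(\operatorname{im}\pi,\pi)\in B_0$. The inverse map $\pi\mapsto(\operatorname{im}\pi,\pi)$ is a morphism: $\operatorname{im}\pi$ equals $[a:c]$ where the first column is nonzero and $[b:1-a]$ where the second is nonzero.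
\end{proof}

\subsection*{The main idea by hand}
On $\mathbb P^1$ the bundles $V_n=\mathcal O(-n)\oplus\mathcal O(n)$, $n\ge0$, have trivial determinant and are pairwise non-isomorphic, since $h^0(V_n\otimes\mathcal O(-1))=n$. We show that they all become trivial on $B_0$.

Let $n\ge1$. The map $(\xi,\eta)^{\otimes n}\mapsto(\xi^n,\eta^n)$ embeds $\mathcal O(-n)$ as a subbundle $S_n\subset\mathcal O^2$, and $Q_n=\mathcal O^2/S_n\cong\mathcal O(n)$ by comparing determinants. We need a projector onto $S_n$ that is regular on $B_0$. Each term of the expansion of $1=(\alpha\xi+\beta\eta)^{2n-1}$ is divisible by $\xi^n$ or by $\eta^n$, so $1=\Phi\xi^n+\Psi\eta^n$ with $\Phi,\Psi$ homogeneous of degree $2n-1$ in $\alpha,\beta$ and of degree $n-1$ in $\xi,\eta$. Put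
\[
\pi_n=\begin{pmatrix}\xi^n\\ \eta^n\end{pmatrix}\begin{pmatrix}\Phi&\Psi\end{pmatrix}.
\]
Every monomial in the entries of $\pi_n$ has the same degree in $(\alpha,\beta)$ as in $(\xi,\eta)$, so it is a product of the entries $a=\alpha\xi$, $b=\beta\xi$, $c=\alpha\eta$, $1-a=\beta\eta$ of $\pi$. Thus $\pi_n$ is a matrix of regular functions on $B_0$, of trace $1$ and determinant $0$: an idempotent with image $S_n$. For $n=1$ it is $\pi$. For $n=2$ we find $\Phi=\alpha^3\xi+3\alpha^2\beta\eta=\alpha^2(3-2a)$ and $\Psi=3\alpha\beta^2\xi+\beta^3\eta=\beta^2(1+2a)$, so
\[
\pi_2=\begin{pmatrix}a^2(3-2a)&b^2(1+2a)\\ c^2(3-2a)&(1-a)^2(1+2a)\end{pmatrix}.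
\]
The map $v\mapsto(\pi_nv,\ v\bmod S_n)$ is an isomorphism $\mathcal O^2\to p_0^*(S_n\oplus Q_n)=p_0^*V_n$, with inverse $(w,\ v\bmod S_n)\mapsto w+(1-\pi_n)v$.

Hence the single variety $B_0\times\mathbb A^2$ is $\operatorname{tot}(p_0^*V_n)$ for all $n$ at once, and it inherits the symmetries of every $V_n$. For example, scaling the two summands by $\lambda$ and $\lambda^{-1}$ becomes the automorphism
\begin{equation}\label{eq:scaling}
(\pi,v)\longmapsto\big(\pi,\ (\lambda\pi_n+\lambda^{-1}(1-\pi_n))v\big).
\end{equation}
Over an elliptic curve, the center of $H_n$ will act in just this way.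

\subsection*{Admissible pairs with an action of $E[n]$}
Let $f\colon E\to\mathbb P^1$ be a finite morphism of degree $2$, and put
\[
M:=f^*\mathcal O(-2),\qquad B:=E\times_{\mathbb P^1}B_0 .
\]
By (T2), $B$ is an $M$-torsor, and $\deg M=-4$. It is finite over the affine variety $B_0$, hence affine. So $(B,M)$ is admissible.

This pair alone does not carry the Heisenberg groups. By Lemma~\ref{lem:rigid}(b) and (E1), a translation $t_x$ that lifts to an automorphism of $B$ satisfies $t_x^*M\cong M$, so $x\in E[4]$. To make $E[n]$ act, we pull back along $[n]$, which is invariant under translation by $E[n]$: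
\[
M_n:=[n]^*M,\qquad B_n:=E\times_{[n],E}B .
\]
Again $B_n$ is an $M_n$-torsor that is finite over the affine variety $B$, so $(B_n,M_n)$ is admissible. The group $E[n]$ acts on $B_n$ by $x\cdot(e,b)=(e+x,b)$, covering $t_x$. The price is that $\deg M_n=-4n^2$, so the surfaces $B_n$ are pairwise non-isomorphic by Lemma~\ref{lem:rigid}(b). We must therefore remove the dependence on the torsor as well as on the bundle.

\section{Only the rank and the determinant survive}\label{sec:indep}

\subsection*{Changing the bundle}
On $B_0$ we used an exact sequence on the base curve and a splitting upstairs. In general the sequences come from nowhere vanishing sections, which exist because the base has dimension one, and the splittings come from (T3), because $B$ is affine.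

\begin{lemma}\label{lem:det}
Let $(B,M)$ be admissible, and let $W,W'$ be vector bundles on $E$ of the same rank $r\ge1$ with $\det W\cong\det W'$. Then $p^*W\cong p^*W'$, and so $X(B,W)\cong X(B,W')$ over $E$.
\end{lemma}

\begin{proof}
We first show by induction on $s$ that a globally generated bundle $U$ of rank $s\ge1$ on $E$ satisfies
\begin{equation}\label{eq:gg}
p^*U\cong\mathcal O_B^{\oplus(s-1)}\oplus p^*\det U .
\end{equation}
For $s=1$ there is nothing to prove. Let $s\ge2$ and $N=\dim H^0(E,U)$. The evaluation $H^0(E,U)\to U(e)$ is surjective for every $e\in E$, so $\{(e,u)\in E\times H^0(E,U):u(e)=0\}$ is a vector bundle of rank $N-s$ over $E$. Its dimension $1+N-s$ is less than $N$, so its projection to $H^0(E,U)$ misses some section $u$. This $u$ vanishes nowhere and gives an exact sequence of vector bundles $0\to\mathcal O\to U\to U'\to0$. Here $U'$ has rank $s-1$, it is generated by the images of the sections of $U$, and $\det U'\cong\det U$. The pullback of the sequence to the affine variety $B$ splits, so $p^*U\cong\mathcal O_B\oplus p^*U'$, and \eqref{eq:gg} follows by induction.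

Now choose a line bundle $A$, for instance a high power of $L_1$, such that $W\otimes A$ and $W'\otimes A$ are globally generated. Both have rank $r$ and determinant $\det W\otimes A^{\otimes r}$, so $p^*(W\otimes A)\cong p^*(W'\otimes A)$ by \eqref{eq:gg}. Tensor with $p^*A^{-1}$.
\end{proof}

Affineness of $B$ cannot be dropped: for the trivial torsor $\operatorname{tot}(M)$, an isomorphism $p^*W\cong p^*W'$ restricts on the zero section to $W\cong W'$.

\subsection*{Changing the torsor}
Two admissible pairs $(B,M)$ and $(B',M')$ are compared through the fiber product $B\times_EB'$. By (T2) it is a $p^*M'$-torsor over $B$, and $B$ is affine, so by (T1) it is $\operatorname{tot}(p^*M')=X(B,M')$. The same argument with the two factors exchanged gives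
\begin{equation}\label{eq:swap}
X(B,M')\cong B\times_EB'\cong X(B',M)\qquad\text{over }E.
\end{equation}
This moves us from $B$ to $B'$, but the determinant is forced to be $M\otimes M'$. One more line bundle is needed to adjust it, and this is where the hypothesis $r\ge2$ enters.

\begin{proposition}\label{prop:indep}
Let $(B,M)$ and $(B',M')$ be admissible, and let $W,W'$ be vector bundles on $E$ of the same rank $r\ge2$ with $M\otimes\det W\cong M'\otimes\det W'$. Then $X(B,W)\cong X(B',W')$ over $E$.
\end{proposition}

\begin{proof}
Let $\delta=M\otimes\det W$ and $V=\mathcal O^{\oplus(r-2)}\oplus(\delta\otimes M^{-1}\otimes M'^{-1})$, a bundle of rank $r-1$. Taking the fiber product of \eqref{eq:swap} with $\operatorname{tot}(V)$ over $E$, we get $X(B,V\oplus M')\cong X(B',V\oplus M)$. The bundles $V\oplus M'$ and $V\oplus M$ have rank $r$, and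
\[
\det(V\oplus M')\cong\delta\otimes M^{-1}\cong\det W,\qquad
\det(V\oplus M)\cong\delta\otimes M'^{-1}\cong\det W'.
\]
Lemma~\ref{lem:det}, applied once on $B$ and once on $B'$, gives
\[
X(B,W)\cong X(B,V\oplus M')\cong X(B',V\oplus M)\cong X(B',W')
\]
over $E$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}\textup{(1)}]
Take the pair $(B,M)$ of Section~\ref{sec:quadric} and $W=(\delta\otimes M^{-1})\oplus\mathcal O^{\oplus(r-1)}$. Independence of the choices is Proposition~\ref{prop:indep}, and $\dim X(B,W)=\dim B+r=r+2$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}\textup{(2)}]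
Suppose $X_{r,\delta}\cong X_{r',\delta'}$. Comparing dimensions gives $r=r'$. The two varieties are torsors under bundles of determinants $\delta$ and $\delta'$, so Lemma~\ref{lem:rigid}(b) gives $\sigma$ with $\sigma^*\delta'\cong\delta$. Conversely, let $\sigma^*\delta'\cong\delta$ and write $X_{r,\delta'}=X(B',W')$ with $(B',M')$ admissible. The base change $\sigma^*B'=E\times_{\sigma,E}B'$ is a $\sigma^*M'$-torsor, isomorphic to $B'$ as a variety, hence affine. The base change of $X(B',W')$ along $\sigma$ is $X(\sigma^*B',\sigma^*W')$. As a variety it is isomorphic to $X_{r,\delta'}$. Since $\sigma^*M'\otimes\det\sigma^*W'\cong\sigma^*\delta'\cong\delta$, it is isomorphic to $X_{r,\delta}$ by part (1).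
\end{proof}

\section{All Heisenberg groups on one variety}\label{sec:action}

The group $H_n$ acts on $E$ through $H_n\to E[n]$. A \emph{linearization} of a vector bundle $V$ on $E$ is an action of $H_n$ on $\operatorname{tot}(V)$ that is linear on fibers and covers the action on $E$. Direct sums, tensor products and duals of linearized bundles are linearized: if $u$ lies over $x$ and acts by $u_e\colon V(e)\to V(e+x)$, it acts on the other bundles by the sums, the tensor products and the inverse transposes of these maps. We have two sources of linearizations.
\begin{enumerate}
\item[(L1)] $L_n$ is linearized by the inclusion $H_n\subset\mathcal G_n$; this action is faithful.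
\item[(L2)] For any $V$, the pullback $[n]^*V$ is linearized: an element over $x$ acts on $\operatorname{tot}([n]^*V)=E\times_{[n],E}\operatorname{tot}(V)$ by $(e,v)\mapsto(e+x,v)$. For $\mathcal O=[n]^*\mathcal O$ the action on the fiber coordinate is trivial.
\end{enumerate}
We look for a linearized bundle $W_n$ of rank $r$ that contains $L_n$ as a summand and satisfies $M_n\otimes\det W_n\cong\delta$. If the other summands are a line bundle and copies of $\mathcal O$, the line bundle must be $L_n^{-1}\otimes M_n^{-1}\otimes\delta$. The first two factors are linearized by (L1) and (L2), so it remains to linearize $\delta$. If $\deg\delta=d\ne0$, this is impossible for $n\nmid d$, because $t_x^*\delta\cong\delta$ fails for a point $x$ of order $n$, by (E1). If $\deg\delta=0$, then $\delta$ is a pullback under $[n]$.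

\begin{proposition}\label{prop:embed}
Let $r\ge2$ and $\deg\delta=0$. Then $H_n$ embeds in $\operatorname{Aut}(X_{r,\delta})$ for every $n\ge1$, and $\operatorname{Aut}(X_{r,\delta})$ is not Jordan.
\end{proposition}

\begin{proof}
Fix $n$. By (E2) there is $\delta_n\in\operatorname{Pic}^0(E)$ with $[n]^*\delta_n\cong\delta$. Put
\[
N_n:=L_n^{-1}\otimes[n]^*M^{-1}\otimes[n]^*\delta_n,\qquad W_n:=L_n\oplus N_n\oplus\mathcal O^{\oplus(r-2)} .
\]
Then $W_n$ has rank $r$ and $M_n\otimes\det W_n\cong[n]^*\delta_n\cong\delta$, so $X(B_n,W_n)\cong X_{r,\delta}$ by Theorem~\ref{thm:B}(1).

The bundle $W_n$ is linearized, by (L1) for $L_n$ and its dual and by (L2) for $[n]^*M^{-1}$, $[n]^*\delta_n$ and $\mathcal O$. The group $H_n$ acts on $B_n$ through $E[n]$, as in Section~\ref{sec:quadric}. An element over $x$ covers the same translation $t_x$ in both actions, so $H_n$ acts on $B_n\times_E\operatorname{tot}(W_n)=X(B_n,W_n)$ factor by factor. The projection $X(B_n,W_n)\to\operatorname{tot}(L_n)$ is equivariant and surjective, so an element acting trivially on $X(B_n,W_n)$ acts trivially on $\operatorname{tot}(L_n)$, and it is the identity by (L1). This embeds $H_n$ in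 $\operatorname{Aut}(X_{r,\delta})$.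

If $J$ were a Jordan constant, then $H_{J+1}$ would have an abelian subgroup of index at most $J$, contradicting Proposition~\ref{prop:heis}.
\end{proof}

The central element $\zeta$ fixes $B_n$ and the trivial summands, and it scales $L_n$ by $\zeta$ and $N_n$ by $\zeta^{-1}$, as in \eqref{eq:scaling}.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Apply Propositions~\ref{prop:embed} and~\ref{prop:heis} with $r=2$ and $\delta=\mathcal O$; here one can take $\delta_n=\mathcal O$. With $(B,M)$ as in Section~\ref{sec:quadric} and $W=M^{-1}\oplus\mathcal O$, the fourfold is
\[
X=X_{2,\mathcal O}\cong\big(B\times_E\operatorname{tot}(M^{-1})\big)\times\mathbb A^1 . \qedhere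
\]
\end{proof}

\section{The Jordan property in nonzero degree}\label{sec:jordan}

Proposition~\ref{prop:embed} is one half of Theorem~\ref{thm:B}(3). For the other half we bound separately the action on $E$ and the action along the fibers. For a field $K$, the \emph{Cremona group} $\operatorname{Cr}_N(K)$ is the group of $K$-automorphisms of the field $K(t_1,\dots,t_N)$.

\begin{theorem}[Prokhorov--Shramov, Birkar]\label{thm:cremona}
For every field $K$ of characteristic zero and every $N$, the group $\operatorname{Cr}_N(K)$ is Jordan.
\end{theorem}

Prokhorov and Shramov \cite{PS} prove this assuming the Borisov--Alexeev--Borisov conjecture, and that conjecture is proved by Birkar \cite{Birkar}.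

\begin{lemma}\label{lem:index}
Let $\Gamma\subset G$ be a subgroup of index at most $m_0$. If $J$ is a Jordan constant of $\Gamma$, then $(m_0J)!$ is a Jordan constant of $G$.
\end{lemma}

\begin{proof}
Let $F\subset G$ be finite. Then $[F:F\cap\Gamma]\le m_0$, and $F\cap\Gamma$ has an abelian subgroup $A$ of index at most $J$, so $m=[F:A]\le m_0J$. The subgroup $A$ need not be normal in $F$. The kernel of the action of $F$ on the $m$ cosets of $A$ is normal, is contained in $A$, and has index at most $m!$.
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:B}\textup{(3)}]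
Let $d=\deg\delta\ne0$, let $q\colon X\to E$ be the variety $X_{r,\delta}$ with its projection, and let $G=\operatorname{Aut}(X)$. By Lemma~\ref{lem:rigid}(b), each $\varphi\in G$ covers a unique $\sigma\in\operatorname{Aut}(E)$, and uniqueness makes $\varphi\mapsto\sigma$ a homomorphism
\[
G\longrightarrow\Sigma:=\{\sigma\in\operatorname{Aut}(E):\sigma^*\delta\cong\delta\}.
\]
By (E1) the translations in $\Sigma$ are those by the $d^2$ points of $E[|d|]$, and by (E3) they have index at most $6$ in $\Sigma$. So $|\Sigma|\le6d^2$; this is the only place where $d\ne0$ is used. The kernel $\Gamma$ has index at most $6d^2$ in $G$.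

The group $\Gamma$ consists of the automorphisms of $X$ over $E$. Let $K=k(E)$. Since $q^{-1}(U)\cong U\times\mathbb A^{r+1}$ over a nonempty open set $U\subset E$, the function field of $X$ is $K(t_1,\dots,t_{r+1})$. The group $\Gamma$ acts on it by $\varphi\mapsto(\varphi^{-1})^*$ and fixes $K$ elementwise. The action is faithful, because an automorphism of an irreducible variety that is trivial on the function field is the identity on a dense open set, hence everywhere. So $\Gamma$ embeds in $\operatorname{Cr}_{r+1}(K)$ and is Jordan by Theorem~\ref{thm:cremona}. If $J$ is a Jordan constant of $\Gamma$, then $(6d^2J)!$ is one of $G$ by Lemma~\ref{lem:index}.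
\end{proof}

\begin{thebibliography}{9}

\bibitem{Birkar}
Birkar, \emph{Singularities of linear systems and boundedness of Fano varieties}, Ann. of Math. \textbf{193} (2021).

\bibitem{Mumford}
Mumford, \emph{Abelian Varieties}.

\bibitem{Popov}
Vladimir L. Popov, \emph{Finite subgroups of diffeomorphism groups}, arXiv:1310.6548 (2013).

\bibitem{PS}
Prokhorov and Shramov, \emph{Jordan property for Cremona groups}, Amer. J. Math. \textbf{138} (2016).

\end{thebibliography}
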